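\title{A Cantor set of simple groups acting $2$-transitively on the boundary of a tree}

\begin{abstract}
For a locally finite, thick, semi-regular tree $T$, let $\mathcal{S}_T$ be the space of isomorphism classes of topologically simple closed subgroups of $\operatorname{Aut}(T)$ that act $2$-transitively on the ends of $T$. Caprace and Radu ask whether $\mathcal{S}_T$ can be uncountable. We show that it can: for the $7$-regular tree, and for many other trees, $\mathcal{S}_T$ contains a Cantor set. The groups are cut out of a group with prescribed local actions by infinitely many independent linear conditions over a finite field, one for each scale, all defined by a single code such as the span of the lines of the Fano plane.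
\end{abstract}

\section{Introduction}

\subsection*{The space $\mathcal{S}_T$}
Let $T$ be a locally finite tree with vertex set $V$ and natural bipartition $V=V_0\sqcup V_1$; the class of a vertex is its \emph{type}. We assume that $T$ is \emph{thick} (every vertex has degree at least $3$) and \emph{semi-regular} (all vertices of $V_i$ have the same degree $d_i$), and we call $(d_0,d_1)$ the degrees of $T$. An \emph{end} of $T$ is a class of rays, two rays being equivalent if they share a tail; $\partial T$ is the set of ends. Every automorphism of $T$ either preserves both types or exchanges them, and $\operatorname{Aut}(T)^+$ denotes the group of type-preserving automorphisms.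

The group $\operatorname{Aut}(T)$ carries the topology of pointwise convergence: $g_k\to g$ if and only if $g_k$ agrees with $g$ on any given ball for all large $k$. It is locally compact and second countable, and vertex stabilizers are compact and open. The set $\operatorname{Sub}(\operatorname{Aut}(T))$ of closed subgroups carries the \emph{Chabauty topology}, which is compact and metrizable, and in which $H_k\to H$ if and only if
\begin{itemize}
\item[(C1)] every $h\in H$ is the limit of a sequence $h_k\in H_k$, and
\item[(C2)] if $h_{k_i}\in H_{k_i}$ along a subsequence and $h_{k_i}\to h$, then $h\in H$.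
\end{itemize}
Informally, two subgroups are close when they cannot be told apart on a large ball.

A topological group is \emph{topologically simple} if its only closed normal subgroups are the trivial group and the whole group. Let $\mathcal{S}_T$ be the set of isomorphism classes, as topological groups, of topologically simple closed subgroups of $\operatorname{Aut}(T)$ that act $2$-transitively on $\partial T$. Equivalently, these are the topologically simple groups that act continuously and properly on $T$ and $2$-transitively on $\partial T$. We give $\mathcal{S}_T$ the quotient topology coming from the Chabauty topology. Recall that the \emph{Cantor--Bendixson derivative} $Y'$ of a space $Y$ is the set of its non-isolated points, and that the derivative is iterated transfinitely by $Y^{(\lambda+1)}=(Y^{(\lambda)})'$ and by taking intersections at limit ordinals. Two facts are known.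
\begin{itemize}
\item[(K1)] The set of topologically simple closed subgroups of $\operatorname{Aut}(T)$ acting $2$-transitively on $\partial T$ is Chabauty-closed, the isomorphism relation on it has closed classes, and $\mathcal{S}_T$ is compact Hausdorff.
\item[(K2)] If $d_0,d_1\geq 6$ and the only finite $2$-transitive permutation groups of these degrees are the symmetric and alternating groups, then $\mathcal{S}_T$ is countable, and its second Cantor--Bendixson derivative is the single point $[\operatorname{Aut}(T)^+]$.
\end{itemize}
By (K1), each tree comes with a compact space of simple groups, and one wants to know how large it is. In the situation of (K2) it is small: two derivatives strip it down to a point. One may guess that simplicity and $2$-transitivity on ends always force such rigidity. On the other hand, the hypothesis of (K2) limits the $2$-transitive groups by which a vertex stabilizer can act on the neighbors of the vertex, and other degrees offer more choice. Caprace and Radu \cite{CR} pose the following problem: \emph{is there a tree $T$ for which $\mathcal{S}_T$ is uncountable?} We prove that there is.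

\subsection*{Results}
For a finite set $\Omega$ and a prime $p$, the group $\operatorname{Sym}(\Omega)$ acts on the space $\mathbb{F}_p^\Omega$ of functions $u\colon\Omega\to\mathbb{F}_p$ by $(\pi u)(\omega)=u(\pi^{-1}\omega)$. Let $\mathbf{1}$ be the all-one vector, $\Sigma u=\sum_{\omega}u(\omega)$, and $\mathrm{Aug}=\{u:\Sigma u=0\}$.

\medskip\noindent
\textbf{Hypothesis $(\star)$.} \emph{$p$ is a prime, $\Omega_0,\Omega_1$ are sets with $|\Omega_i|=d_i\geq 3$, the groups $F_i\leq\operatorname{Sym}(\Omega_i)$ are $2$-transitive, and}
\begin{itemize}
\item[(a)] \emph{$F_1$ has a normal subgroup $N_1$ of index $p$ that is $2$-transitive on $\Omega_1$;}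
\item[(b)] \emph{there is an $F_0$-invariant subspace $C\subsetneq\mathbb{F}_p^{\Omega_0}$ with $C\not\subseteq\mathrm{Aug}$ and $C_0:=C\cap\mathrm{Aug}\not\subseteq\mathbb{F}_p\mathbf{1}$.}
\end{itemize}

Let $2^{\mathbb{N}}$ be the Cantor space of subsets of $\mathbb{N}=\{0,1,2,\dots\}$; here $I_k\to I$ means that $I_k$ and $I$ have the same intersection with any given interval $[0,j]$ for all large $k$.

\begin{theorem}\label{thm:general}
Assume $(\star)$ and let $T$ be the semi-regular tree of degrees $(d_0,d_1)$. There is a Chabauty-continuous map $I\mapsto H_I$ from $2^{\mathbb{N}}$ to the set of topologically simple closed subgroups of $\operatorname{Aut}(T)$ that are $2$-transitive on $\partial T$, such that each isomorphism class contains at most two of the $H_I$. If $F_0$ and $F_1$ are not isomorphic as permutation groups (in particular if $d_0\neq d_1$), then the $H_I$ are pairwise non-isomorphic and $I\mapsto[H_I]$ is a homeomorphism of $2^{\mathbb{N}}$ onto its image in $\mathcal{S}_T$. In all cases $|\mathcal{S}_T|=2^{\aleph_0}$.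
\end{theorem}

\begin{theorem}\label{thm:projective}
Let $n\geq 3$, let $q$ be a power of a prime $p$, and let $d_0=\frac{q^n-1}{q-1}$. Suppose either that $p=2$ and $d_1\geq 4$ is arbitrary, or that $p$ is arbitrary and $d_1=r^p$ for some prime power $r$. Then for the semi-regular tree $T$ of degrees $(d_0,d_1)$, the space $\mathcal{S}_T$ contains a homeomorphic copy of the Cantor set. Hence $|\mathcal{S}_T|=2^{\aleph_0}$, and no iterated (even transfinite) Cantor--Bendixson derivative of $\mathcal{S}_T$ is countable.
\end{theorem}

The choice $q=2$, $n=3$ gives the trees of degrees $(7,d_1)$ for all $d_1\geq 4$, among them the $7$-regular tree. There is no conflict with (K2), since $\mathrm{PSL}_3(2)$ is $2$-transitive of degree $7$. Hypothesis $(\star)$ is a sufficient condition; we do not classify the trees for which $\mathcal{S}_T$ is uncountable.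

\subsection*{The idea}
Let $G$ be the group of type-preserving automorphisms whose local action lies in $F_i$ at each vertex of $V_i$, and let $U\leq G$ be the subgroup with local action in $N_1$ at the vertices of $V_1$. An element $g\in G$ has a ``sign'' in $F_1/N_1\cong\mathbb{F}_p$ at each vertex of $V_1$, and every closed $G$-invariant subgroup $M$ of $\mathbb{F}_p^{V_1}$ defines a closed group between $U$ and $G$, namely the elements whose sign function lies in $M$ (Section~\ref{sec:cocycle}). To obtain many $M$, we sum the sign function over neighbors $2m$ times and ask that the result, seen from each vertex of $V_0$, lie in $C$. Part (b) of $(\star)$ makes these conditions, one for each $m\in\mathbb{N}$, independent of each other, so that any subset $I$ of them may be imposed (Sections~\ref{sec:modules} and~\ref{sec:local}). Section~\ref{sec:simple} proves simplicity. Section~\ref{sec:distinct} recovers the tree from the group, and then $I$ from the orders of the finite groups induced on balls. Section~\ref{sec:proofs} assembles the two theorems.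

\section{Groups between $U$ and $G$}\label{sec:cocycle}

Until the proof of Theorem~\ref{thm:projective} we fix data as in $(\star)$, a surjective homomorphism $\varphi\colon F_1\to\mathbb{F}_p$ with kernel $N_1$, and the tree $T$ of degrees $(d_0,d_1)$. Put $N_0=F_0$. For $v\in V_i$ write $\Omega(v)=\Omega_i$, $F(v)=F_i$, $N(v)=N_i$. Let $S(v)$ be the set of neighbors of $v$, and let $S(v,r)$ and $B(v,r)$ be the sphere and the ball of radius $r$, with $B(v,-1)=\emptyset$. A \emph{line} is a bi-infinite path $(z_i)_{i\in\mathbb{Z}}$ without backtracking; two distinct ends are joined by a unique line. A \emph{half-tree} is one of the two components left by removing an edge. Once a root $x$ is fixed, each $v\neq x$ has a \emph{parent}, its neighbor toward $x$, and its other neighbors are its \emph{children}; all neighbors of $x$ are children of $x$.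

\subsection*{Local actions}
Fix arbitrary bijections $\kappa_v\colon S(v)\to\Omega(v)$. The \emph{local action} of $g\in\operatorname{Aut}(T)^+$ at $v$ is $\sigma(g,v)=\kappa_{gv}\circ g\circ\kappa_v^{-1}\in\operatorname{Sym}(\Omega(v))$. It satisfies
\[
\sigma(gh,v)=\sigma(g,hv)\,\sigma(h,v),\qquad \sigma(g^{-1},gv)=\sigma(g,v)^{-1},
\]
and it depends only on the restriction of $g$ to $B(v,1)$. Hence
\begin{align*}
G&=\{g\in\operatorname{Aut}(T)^+:\sigma(g,v)\in F(v)\text{ for all }v\},\\
U&=\{g\in\operatorname{Aut}(T)^+:\sigma(g,v)\in N(v)\text{ for all }v\}
\end{align*}
are closed subgroups of $\operatorname{Aut}(T)$, and $U\leq G$.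

Elements of $G$ can be built outward from a root. Let $x,x'$ have the same type, take $x$ as root and put $gx=x'$. Treat the vertices $v$ in order of increasing distance from $x$. When $v$ is treated, $g$ is already defined at $v$ and, if $v\neq x$, at its parent $u$. Call $\pi\in F(v)$ \emph{admissible} if $\pi(\kappa_v(u))=\kappa_{gv}(gu)$, with no condition when $v=x$. Choose an admissible $\pi_v$ and define $g$ on $S(v)$ by $\kappa_{gv}(gw)=\pi_v(\kappa_v(w))$. Then $g$ maps $S(v)$ bijectively onto $S(gv)$ and $u$ to $gu$, so it maps the children of $v$ bijectively onto the children of $gv$ for the root $x'$. By induction $g$ maps $B(x,s)$ isomorphically onto $B(x',s)$ for each $s$. Thus $g\in G$ and $\sigma(g,v)=\pi_v$ for all $v$.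

The freedom in this construction comes from the $2$-transitivity of $N(v)$. Let $\pi N(v)$ be a coset in $F(v)$, and let $\omega_1\neq\omega_2$ and $\omega_1'\neq\omega_2'$ in $\Omega(v)$. Some $\nu\in N(v)$ sends $\omega_i$ to $\pi^{-1}\omega_i'$ for $i=1,2$, and then $\pi\nu$ sends $\omega_i$ to $\omega_i'$. So \emph{every coset of $N(v)$ in $F(v)$ contains an admissible element, and we may also prescribe the image of one child of $v$ (of two children if $v=x$).}

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(a)] For $x\in V$, the stabilizer $U_x$ induces $N(x)$ on $S(x)$ (read through $\kappa_x$) and is transitive on every sphere $S(x,r)$.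
\item[(b)] If $(z_i)$ and $(z_i')$ are lines and $z_0,z_0'$ have the same type, then some $g\in U$ satisfies $gz_i=z_i'$ for all $i$. In particular $U$ is transitive on $V_0$ and on $V_1$, and $2$-transitive on $\partial T$.
\item[(c)] For every half-tree $D$ there is $t\in U$ such that each ball is contained in $t^kD$ for all large $k$.
\end{itemize}
\end{lemma}

\begin{proof}
Take all $\pi_v$ in $N(v)$. For (a), $\pi_x\in N(x)$ is arbitrary; and given $y,y'\in S(x,r)$, prescribe at each vertex of the path from $x$ to $y$ that the next vertex go to the corresponding vertex of the path from $x$ to $y'$. For (b), take the root $z_0$, prescribe the images of $z_{1}$ and $z_{-1}$ at the root, and the image of one child at every other $z_i$. Every vertex lies on a line, and an ordered pair of distinct ends is the pair of ends of a line with $z_0\in V_0$.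

For (c), let $\{y,x\}$ be the edge that bounds $D$, with $y\in D$. Choose a line with $z_{-1}=y$, $z_0=x$, and by (b) an element $t\in U$ with $tz_i=z_{i+2}$. The complement of $t^kD$ is the half-tree bounded by $\{z_{2k-1},z_{2k}\}$ that contains $z_{2k}$; it lies at distance $2k$ from $x$. So $t^kD\supseteq B(x,2k-1)$.
\end{proof}

\subsection*{The sign cocycle}
Let $X=\mathbb{F}_p^{V_1}$ with the product topology and the action $(gf)(v)=f(g^{-1}v)$ of $G$. For $g\in G$ define $c(g)\in X$ by $c(g)(v)=\varphi(\sigma(g,v))$. Then $U=\{g\in G:c(g)=0\}$. Applying $\varphi$ to the product rule for $\sigma$ gives $c(gh)(v)=c(g)(hv)+c(h)(v)$, that is,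
\begin{equation}\label{eq:cocycle}
c(gh)=h^{-1}c(g)+c(h),\qquad\text{and so}\qquad c(h^{-1})=-h\,c(h).
\end{equation}
Writing $g=(gh^{-1})h$ gives $c(g)=h^{-1}c(gh^{-1})+c(h)$, hence
\begin{equation}\label{eq:fibers}
c(g)=c(h)\ \Longrightarrow\ gh^{-1}\in U.
\end{equation}
The restriction of $c(g)$ to $B(x,r)\cap V_1$ depends only on the restriction of $g$ to $B(x,r+1)$; in particular $c$ is continuous. The next lemma says that there is no other constraint.

\begin{lemma}\label{lem:realize}
Let $g\in G$, $f\in X$, $x\in V$ and $r\geq-1$. If $f$ agrees with $c(g)$ on $B(x,r)\cap V_1$, then there is $g'\in G$ with $c(g')=f$ and $g'=g$ on $B(x,r+1)$. In particular, for every $f\in X$ there is $g'\in G_x$ with $c(g')=f$, and if $f$ vanishes on $B(x,r)\cap V_1$ we may take $g'$ trivial on $B(x,r+1)$.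
\end{lemma}

\begin{proof}
Build $g'$ outward from $x$ with $g'x=gx$. For $v\in B(x,r)$ take $\pi_v=\sigma(g,v)$. For the other $v\in V_1$ take an admissible $\pi_v$ in the coset $\varphi^{-1}(f(v))$, and for the other $v\in V_0$ take any admissible $\pi_v$. The last sentence of the lemma is the case $g=1$.
\end{proof}

\begin{lemma}\label{lem:HM}
Let $M$ be a closed $G$-invariant subgroup of $X$ and $H(M)=\{g\in G:c(g)\in M\}$.
\begin{itemize}
\item[(a)] $H(M)$ is a closed subgroup of $\operatorname{Aut}(T)$ with $U\leq H(M)\leq G$ and $c(H(M))=M$. It is $2$-transitive on $\partial T$.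
\item[(b)] An element $g\in G$ agrees on $B(x,r+1)$ with some element of $H(M)$ if and only if $c(g)$ agrees on $B(x,r)\cap V_1$ with some element of $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:cocycle} and the invariance of $M$, the set $H(M)$ is closed under products and inverses. It is closed because $c$ is continuous, it contains $U=c^{-1}(0)$, and $c(H(M))=M$ because $c$ is onto $X$ by Lemma~\ref{lem:realize}. Lemma~\ref{lem:U}(b) gives $2$-transitivity.

(b) If $g=h$ on $B(x,r+1)$ with $h\in H(M)$, then $c(g)=c(h)$ on $B(x,r)\cap V_1$. The converse is Lemma~\ref{lem:realize}.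
\end{proof}

The problem is now linear: we need uncountably many modules $M$ that differ on finite balls and for which $H(M)$ is simple.

\section{One linear condition for each scale}\label{sec:modules}

A $G$-invariant condition on $f\in X$ may use the structure of the tree and, around a vertex $v\in V_0$, the coordinates $\kappa_v$ up to $F_0$. The simplest such condition says that $f|_{S(v)}$, read in these coordinates, lies in $C$. To get a condition at a larger scale we first apply the adjacency operator, which commutes with $G$.

For $f\in X$ put $f_0=f$ and $f_{n+1}(v)=\sum_{w\in S(v)}f_n(w)$. Thus $f_n$ is a function on $V_1$ for even $n$ and on $V_0$ for odd $n$, and $f_n(v)$ depends only on $f|_{B(v,n)}$. When $f_n$ is defined on $S(v)$, that is, when $v\in V_0$ and $n$ is even or $v\in V_1$ and $n$ is odd, write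
\[
[f_n]_v=f_n|_{S(v)}\circ\kappa_v^{-1}\in\mathbb{F}_p^{\Omega(v)},\qquad\text{so that}\qquad\Sigma[f_n]_v=f_{n+1}(v).
\]
For $I\subseteq\mathbb{N}$ define
\[
M_I=\{f\in X:\ [f_{2m}]_v\in C\text{ for all }m\in I\text{ and all }v\in V_0\},\qquad H_I=H(M_I).
\]
We call the condition attached to $m$ the \emph{condition of level $m$}. At a given $v$ it is linear and depends only on $f|_{B(v,2m+1)}$, so $M_I$ is a closed subgroup of $X$. For $g\in G$ we have $(gf)_n=f_n\circ g^{-1}$ by induction on $n$, and $g^{-1}\kappa_{gv}^{-1}=\kappa_v^{-1}\sigma(g,v)^{-1}$, so $[(gf)_n]_{gv}=\sigma(g,v)[f_n]_v$. Since $C$ is $F_0$-invariant, $M_I$ is $G$-invariant, and Lemma~\ref{lem:HM} applies to $H_I$. Note that $M_I\subseteq M_J$ when $I\supseteq J$, and that $H_\emptyset=G$.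

\begin{example}[the $7$-regular tree]\label{ex:fano}
Let $p=2$, $F_1=\operatorname{Sym}(7)$ and $N_1=\operatorname{Alt}(7)$, so that $c(g)$ records the signs of the local actions on $V_1$. Let $\Omega_0$ be the set of points of the Fano plane $\mathrm{PG}(2,2)$, which has seven points and seven (projective) lines of three points, and let $F_0=\mathrm{PGL}_3(2)$. Identify vectors in $\mathbb{F}_2^{\Omega_0}$ with sets of points, and let $C$ be the span of the projective lines. The sum of two distinct lines is the complement of the third line through their common point. So $C$ consists of $0$, the seven lines, their seven complements and $\mathbf{1}$, while $C_0$ consists of $0$ and the seven complements. All weights in $C$ lie in $\{0,3,4,7\}$. We check by hand that the conditions of levels $0$ and $1$ do not imply each other. Fix a root $x\in V_0$ and a neighbor $w$ of $x$.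

\emph{Level $0$ without level $1$.} We want $[f_0]_v\in C$ for all $v \in V_0$, but $[f_2]_x$ of weight $1$. Define $f$ by prescribing $[f_0]_v$ outward from $x$. Put $[f_0]_x=0$. At one child $v_1$ of $w$, let $[f_0]_{v_1}$ be a projective line missing the point $\kappa_{v_1}(w)$; this respects $f(w)=0$. At every other $v\in V_0$, with parent $u$, let $[f_0]_v$ be $0$ if $f(u)=0$ and a projective line through $\kappa_v(u)$ if $f(u)=1$. Then $f\in M_{\{0\}}$. On $B(x,2)\cap V_0$ the function $f_1$ vanishes except that $f_1(v_1)=3=1$. So $f_2(w)=1$ and $f_2=0$ at the other neighbors of $x$, and $f\notin M_{\{1\}}$. The construction needs a word of $C$ of \emph{odd} weight.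

\emph{All levels except $0$.} It suffices to find $f$ with $[f_0]_x$ of weight $1$ and $f_2=0$, for then $f_n=0$ for all $n\geq2$ and $f\in M_{\mathbb{N}\setminus\{0\}}\setminus M_{\{0\}}$. The value $f_2(y)$ involves $f$ on $B(y,2)$, and it is easier to choose $f$ and $f_1$ together. Let $f|_{S(x)}$ be the indicator of $w$ and put $f_1(x)=1$. At each $y\in V_1$, give one child the $f_1$-value of the parent of $y$ and give the other children the $f_1$-value $0$, so that $f_2(y)=0$. At each $v\in V_0\setminus\{x\}$, choose $f$ on the children so that the sum of $f$ over $S(v)$ is the value $f_1(v)$ already prescribed.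
\end{example}

\begin{remark}[what fails without (b)]\label{rem:degenerate}
The definition of $M_I$ makes sense for any $F_0$-invariant subspace $C$, and each clause of (b) excludes a degeneration.
\begin{itemize}
\item If $C=\mathbb{F}_p^{\Omega_0}$, then $M_I=X$ for all $I$.
\item If $C=\mathrm{Aug}$, the condition of level $m$ says $f_{2m+1}=0$. This forces $f_n=0$ for all $n\geq 2m+1$, so all higher conditions hold, and $M_I$ depends only on $\min I$. One obtains countably many groups.
\item If $C=\mathbb{F}_p\mathbf{1}$ with $p\nmid d_0$, then $C\not\subseteq\mathrm{Aug}$ but $C_0=0$. The condition of level $0$ makes $f$ constant on each $S(v)$, $v\in V_0$, hence on $V_1$; and if $f$ is constant, so is each $f_n$. Thus for $0\in I$ the module $M_I$ is the space of constants, and by \eqref{eq:cocycle} the map $c$ is a homomorphism of $H_I$ onto $\mathbb{F}_p$ with kernel $U$. The group $H_I$ is not simple.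
\end{itemize}
For $F_0=\operatorname{Sym}(\Omega_0)$, condition (b) cannot hold: if $u\in C$ has $u(\omega)\neq u(\omega')$, then $u-(\omega\,\omega')u$ is a nonzero multiple of the difference of two basis vectors, and the images of this difference span $\mathrm{Aug}$, so that $C=\mathrm{Aug}$ or $C=\mathbb{F}_p^{\Omega_0}$.
\end{remark}

\section{Building elements of $M_I$ outward}\label{sec:local}

The condition of level $m$ at $v$ involves $f$ on $B(v,2m+1)$. These balls overlap, and $I$ may be infinite, so it is not clear how to extend a function from a ball to an element of $M_I$. As in the second half of Example~\ref{ex:fano}, we treat all the $f_n$ as unknowns; then every condition involves only a vertex and its neighbors.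

An \emph{array} is a sequence $(f_n)_{n\geq0}$ of $\mathbb{F}_p$-valued functions, on $V_1$ for even $n$ and on $V_0$ for odd $n$. The \emph{values of} a vertex $v$ are the $f_n(v)$ that are defined. The \emph{rule} $\mathcal{R}_I(v)$ says: for every $n$ such that $[f_n]_v$ is defined, $\Sigma[f_n]_v=f_{n+1}(v)$, and moreover $[f_n]_v\in C$ if $v\in V_0$ and $n=2m$ with $m\in I$. An array that satisfies $\mathcal{R}_I(v)$ for all $v$ is the sequence of iterated sums of $f_0$, and $f_0\in M_I$. Conversely, each $f\in M_I$ gives such an array. The following lemma solves the rule at one vertex.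

\begin{lemma}\label{lem:two}
Let $v\in V$, let $\omega_1\neq\omega_2$ in $\Omega(v)$ and let $s,a_1,a_2\in\mathbb{F}_p$. There is $u\in\mathbb{F}_p^{\Omega(v)}$ with $u(\omega_1)=a_1$, $u(\omega_2)=a_2$, $\Sigma u=s$, and $u\in C$ if $v\in V_0$.
\end{lemma}

\begin{proof}
If $v\in V_1$, a third coordinate exists because $d_1\geq3$, and we use it to adjust the sum. Let $v\in V_0$. Since $C\not\subseteq\mathrm{Aug}$, the linear form $\Sigma$ maps $C$ onto $\mathbb{F}_p$, so $\{u\in C:\Sigma u=s\}$ is a coset of $C_0$. It suffices to show that $C_0$ maps onto $\mathbb{F}_p^2$ under any pair of coordinates.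

Let $e_\omega\colon C_0\to\mathbb{F}_p$ be evaluation at $\omega$. The space $C_0$ is $F_0$-invariant, and $e_{\pi\omega}(b)=e_\omega(\pi^{-1}b)$ for $\pi\in F_0$. As $C_0\neq0$ and $F_0$ is transitive, every $e_\omega$ is nonzero. If $(e_\omega,e_{\omega'})$ is not onto for some $\omega\neq\omega'$, then these two forms are linearly dependent, so $e_\omega=\lambda e_{\omega'}$ with $\lambda\neq0$. Applying $\pi\in F_0$ gives $e_{\pi\omega}=\lambda e_{\pi\omega'}$, so by $2$-transitivity the relation holds with the same $\lambda$ for all ordered pairs of distinct points. For three distinct points, $\lambda e_{\omega''}=e_\omega=\lambda e_{\omega'}=\lambda^2e_{\omega''}$. Hence $\lambda=1$ and every element of $C_0$ is constant, against $C_0\not\subseteq\mathbb{F}_p\mathbf{1}$.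
\end{proof}

Arrays can therefore be built outward. Fix a root $x$ and give it arbitrary values. Treat the vertices in order of increasing distance from $x$. When $v$ is treated, the values of $v$ and of its parent are known, and we assign the values of its children by choosing the vectors $[f_n]_v$. The requirements on $[f_n]_v$ are the sum $f_{n+1}(v)$, the coordinate of the parent, and possibly membership in $C$. They do not involve $[f_{n'}]_v$ for $n'\neq n$, and this is the independence of the levels. By Lemma~\ref{lem:two} the requirements can be met for each $n$, with one further coordinate prescribed at will. A choice made by Lemma~\ref{lem:two} satisfies $\mathcal{R}_I(v)$ for every $I$.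

For a fixed vertex $x$ and a set $M\subseteq X$, let $M|_r$ be the set of restrictions of elements of $M$ to $B(x,r)\cap V_1$. The next lemma shows that the condition of level $j$ becomes visible exactly at radius $2j+1$.

\begin{lemma}\label{lem:visible}
Let $x\in V_0$, $j\geq0$ and $I,J\subseteq\mathbb{N}$.
\begin{itemize}
\item[(a)] If $I\cap[0,j]=J\cap[0,j]$, then $M_I|_{2j+1}=M_J|_{2j+1}$.
\item[(b)] If $I\cap[0,j)=J\cap[0,j)$ and $j\in I\setminus J$, then $M_I|_{2j+1}\subsetneq M_J|_{2j+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f\in M_I$, with array $(f_n)$. We build an array $(f_n')$ obeying $\mathcal{R}_J$ outward from $x$. We keep exactly the values that $f|_{B(x,2j+1)}$ determines: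
\begin{equation}\label{eq:keep}
f_n'(v)=f_n(v)\quad\text{whenever }n+d(x,v)\leq2j+1.
\end{equation}
At the root put $f_n'(x)=f_n(x)$ for odd $n\leq2j+1$ and $f_n'(x)=0$ for odd $n>2j+1$. Let $d(x,v)=s$, and assume \eqref{eq:keep} at $v$ and at its parent $u$. If $n+s+1>2j+1$, then \eqref{eq:keep} asks nothing of $f_n'$ at the children of $v$, and we choose $[f_n']_v$ by Lemma~\ref{lem:two}. If $n+s+1\leq2j+1$, put $[f_n']_v=[f_n]_v$. The parent coordinate is $f_n(u)=f_n'(u)$ since $n+s-1\leq 2j+1$, and the sum is $f_{n+1}(v)=f_{n+1}'(v)$ since $n+1+s\leq2j+1$. If $v\in V_0$ and $n=2m$ with $m\in J$, then $m\leq j$, so $m\in I$ and $[f_n]_v\in C$. Thus $\mathcal{R}_J(v)$ holds, and \eqref{eq:keep} holds at the children. We obtain $f_0'\in M_J$, equal to $f$ on $B(x,2j+1)\cap V_1$. So $M_I|_{2j+1}\subseteq M_J|_{2j+1}$, and equality follows by symmetry.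

(b) The sets $I\setminus\{j\}$ and $J$ agree on $[0,j]$, so $M_I|_{2j+1}\subseteq M_{I\setminus\{j\}}|_{2j+1}=M_J|_{2j+1}$ by (a). For strictness, use that $C$ is proper and pick $u\in\mathbb{F}_p^{\Omega_0}\setminus C$. Put $f_{2j+1}(x)=\Sigma u$ and $[f_{2j}]_x=u$, and let all other values $f_n(x)$ and all other vectors $[f_n]_x$ be $0$. Then $\mathcal{R}_{\mathbb{N}\setminus\{j\}}(x)$ holds. Continuing outward by Lemma~\ref{lem:two} gives $f\in M_{\mathbb{N}\setminus\{j\}}\subseteq M_J$ with $[f_{2j}]_x\notin C$. The vector $[f_{2j}]_x$ depends only on $f|_{B(x,2j+1)}$, so no element of $M_I$ has the same restriction.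
\end{proof}

So far only the parent coordinate was prescribed. The second free coordinate in Lemma~\ref{lem:two} lets us switch an array off along a branch, which is what simplicity will require.

\begin{lemma}\label{lem:dense}
Let $f\in M_I$, $x\in V$ and $r\geq0$. There is $a\in M_I$ that agrees with $f$ on $B(x,r)\cap V_1$ and vanishes on some half-tree.
\end{lemma}

\begin{proof}
Let $(f_n)$ be the array of $f$. Put $f_n'=f_n$ on $B(x,r+1)$; then $\mathcal{R}_I(v)$ holds for all $v\in B(x,r)$. Choose $z_0\in S(x,r+1)$, a child $z_1$ of $z_0$ and a child $z_2$ of $z_1$, and continue outward. At $z_0$ choose all vectors $[f_n']_{z_0}$ by Lemma~\ref{lem:two} with $z_1$-coordinate $0$, so that all values of $z_1$ vanish. At $z_1$ do the same with the $z_2$-coordinate, so that all values of $z_2$ vanish. Let $D$ be the half-tree bounded by $\{z_1,z_2\}$ that contains $z_2$. At a vertex whose own values and parent values all vanish, the zero vectors satisfy the rule. This applies to $z_2$ and then inductively to every vertex of $D$, so we choose zero vectors throughout $D$. Elsewhere use Lemma~\ref{lem:two}. Then $a=f_0'$ vanishes on $D$.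
\end{proof}

\section{Simplicity}\label{sec:simple}

We recall one fact on trees. An automorphism is an \emph{inversion} if it exchanges the two vertices of an edge, and it is \emph{hyperbolic} if it preserves a line, its \emph{axis}, and shifts it by some $\tau>0$. By Tits \cite{Tits}, a group of tree automorphisms without inversions and without hyperbolic elements fixes a vertex or an end. Type-preserving groups contain no inversions.

\begin{proposition}\label{prop:simple}
Let $M$ be a closed $G$-invariant subgroup of $X$ in which the elements vanishing on some half-tree are dense. Then $H(M)$ is topologically simple. In particular every $H_I$ is topologically simple.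
\end{proposition}

The last sentence follows from Lemma~\ref{lem:dense}. The density hypothesis fails for the module of constants in Remark~\ref{rem:degenerate}, and so does the conclusion. The proof shows that a nontrivial closed normal subgroup $L$ is cocompact, and then uses twice that an element which can be pushed to infinity by Lemma~\ref{lem:U}(c) dies in the quotient: first to show $U\leq L$, then to reach the rest of $H(M)$.

\begin{proof}
Let $H=H(M)$ and let $L\neq1$ be a closed normal subgroup of $H$. The quotient group $H/L$ is Hausdorff.

\emph{Step 1: $H/L$ is compact.} The set of vertices fixed by $L$ and the set of ends fixed by $L$ are $H$-invariant. If $L$ fixes a vertex, it fixes all vertices of that type by Lemma~\ref{lem:U}(b), and then also each vertex of the other type, which is the unique common neighbor of two fixed vertices; so $L=1$. If $L$ fixes an end, it fixes all ends. Each vertex is the unique vertex common to the three lines joining three suitable ends, because $T$ is thick; again $L=1$. By the theorem of Tits, $L$ contains a hyperbolic element $\ell$, shifting its axis by some $\tau$. Since $H$ is transitive on pairs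 of distinct ends, every line is the axis of a conjugate of $\ell$, which lies in $L$ and shifts that line by $\tau$. Fix $x\in V$. For $h\in H$, take a line through $x$ and $hx$; a power of the corresponding conjugate moves $hx$ into $B(x,\tau)$. So $H=LK$ with $K=\{h\in H:hx\in B(x,\tau)\}$. The set $K$ is a finite union of cosets of the compact group $H_x$, and it maps onto $H/L$.

\emph{Step 2: if $u\in U$ fixes a half-tree $D$ pointwise, then $u\in L$.} Take $t$ as in Lemma~\ref{lem:U}(c). Then $t^kut^{-k}$ fixes $t^kD$ pointwise, so $t^kut^{-k}\to1$. The conjugacy class of $uL$ in the compact group $H/L$ is compact, hence closed, and it contains the elements $t^kut^{-k}L$. So it contains the identity, and $u\in L$.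

\emph{Step 3: $U\leq L$.} Let $e=\{x,y\}$ be an edge, let $T_x\ni x$ and $T_y\ni y$ be the half-trees it bounds, and let $g\in U_e:=U_x\cap U_y$. Let $g_1$ equal $g$ on $T_x$ and the identity on $T_y$, and let $g_2$ equal $g$ on $T_y$ and the identity on $T_x$; then $g=g_1g_2$. For $v\in T_x$ we have $S(v)\subseteq T_x\cup\{y\}$, where $g_1=g$, so $\sigma(g_1,v)=\sigma(g,v)$. For $v\in T_y$ we have $S(v)\subseteq T_y\cup\{x\}$, where $g_1$ is trivial, so $\sigma(g_1,v)=1$. Hence $g_1\in U$, and $g_2=g_1^{-1}g\in U$. By Step 2, $U_e\leq L$ for every edge $e$.

Next, $L\cap U$ is transitive on the edges at any vertex $x$. Indeed, for $y\in S(x)$ the group $U_{\{x,y\}}$ induces on $S(x)$ the stabilizer of $y$ in the $2$-transitive group $N(x)$, by Lemma~\ref{lem:U}(a), so it is transitive on $S(x)\setminus\{y\}$. Any two neighbors of $x$ avoid a third one, $y$, because the degree is at least $3$. Since $T$ is connected, $L\cap U$ is transitive on all edges. Given $g\in U$ and an edge $e$, choose $l\in L\cap U$ with $lge=e$. As $lg$ preserves types, $lg\in U_e\leq L$, so $g\in L$.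

\emph{Step 4: $L=H$.} By \eqref{eq:fibers} and Step 3, $c(g)=c(h)$ implies $gL=hL$. So there is a well-defined surjection $\rho\colon M\to H/L$ with $\rho(c(g))=gL$, and we must show that $\rho$ is trivial. It is not given as a homomorphism, but it has the following properties.

(i) \emph{If $f_{(k)}\to0$ in $M$, then $\rho(f_{(k)})\to1$.} Fix $x$. The function $f_{(k)}$ vanishes on $B(x,r_k)\cap V_1$ with $r_k\to\infty$. Lemma~\ref{lem:realize} gives $h_k\in G$, trivial on $B(x,r_k+1)$, with $c(h_k)=f_{(k)}$. Then $h_k\in H$ and $h_k\to1$.

(ii) \emph{If $a\in M$ vanishes on a half-tree $D$, then $\rho(a)=1$.} Let $a=c(h)$ and take $t\in U$ as in Lemma~\ref{lem:U}(c). By \eqref{eq:cocycle}, $c(ht^{-k})=t^ka+c(t^{-k})=t^ka$, so $\rho(t^ka)=ht^{-k}L=hL=\rho(a)$. As $t^ka$ vanishes on $t^kD$, we have $t^ka\to0$, and (i) gives $\rho(a)=1$.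

(iii) \emph{If $f,a\in M$ and $a$ vanishes on a half-tree $D$, then $\rho(f+a)=\rho(f)$.} Let $f=c(g)$. The function $ga\in M$ vanishes on $gD$; write $ga=c(h)$, so that $h\in L$ by (ii). Then $c(hg)=g^{-1}(ga)+c(g)=a+f$, and $\rho(f+a)=hgL=gL$ because $L$ is normal.

Now let $f\in M$. By hypothesis $f=\lim a_k$ with each $a_k\in M$ vanishing on a half-tree. By (iii), $\rho(f-a_k)=\rho(f)$ for all $k$, and by (i), $\rho(f-a_k)\to1$. So $\rho(f)=1$.
\end{proof}

\section{Telling the groups apart}\label{sec:distinct}

An abstract isomorphism $H_I\to H_J$ has a priori nothing to do with $T$. We first recover the tree from the topological group: vertices are maximal compact subgroups, and adjacency is read from indices.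

\begin{lemma}\label{lem:rigid}
Every isomorphism of topological groups $\alpha\colon H_I\to H_J$ has the form $\alpha(h)=\beta h\beta^{-1}$ for some $\beta\in\operatorname{Aut}(T)$.
\end{lemma}

\begin{proof}
Let $H$ be $H_I$ or $H_J$. A compact subgroup $K$ of $H$ has finite orbits, since vertex stabilizers are open. The subtree spanned by an orbit is finite and $K$-invariant; removing leaves repeatedly leaves an invariant vertex or edge, and $K$ has no inversions. So $K$ fixes a vertex. The stabilizers $H_x$ are compact. By Lemma~\ref{lem:U}(a), $H_x\geq U_x$ is transitive on each sphere around $x$, so it fixes no vertex but $x$; thus $H_x\leq H_z$ implies $z=x$. It follows that $x\mapsto H_x$ is a bijection from $V$ onto the set of maximal compact subgroups of $H$. Hence there is a bijection $\beta\colon V\to V$ with $\alpha(H_{I,x})=H_{J,\beta x}$.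

We have $[H_x:H_x\cap H_y]=|H_xy|=|S(x,d(x,y))|$. This is strictly increasing in $d(x,y)$, because every vertex has at least two children. So the neighbors of $x$ are the $y\neq x$ that minimize this index. Since $\alpha$ preserves indices, $y$ is adjacent to $x$ if and only if $\beta y$ is adjacent to $\beta x$, and $\beta\in\operatorname{Aut}(T)$. Finally, for $h\in H_I$,
\[
H_{J,\beta hx}=\alpha(hH_{I,x}h^{-1})=\alpha(h)H_{J,\beta x}\alpha(h)^{-1}=H_{J,\alpha(h)\beta x},
\]
so $\beta h=\alpha(h)\beta$.
\end{proof}

It remains to find conjugacy invariants. The orders of the finite groups that $H_{I,x}$ induces on the balls around $x\in V_0$ suffice. In Example~\ref{ex:fano}, the restriction of an element of $G_x$ to $B(x,2)$ is given by $\pi_x\in\mathrm{PGL}_3(2)$, with $7\cdot6\cdot4=168$ choices, and by seven admissible permutations $\pi_w$, $w \in S(x)$, with $6!/2=360$ choices for each sign. Building arrays outward shows that $M_I|_1$ is all of $C$ if $0\in I$ and all of $\mathbb{F}_2^{7}$ if $0\notin I$. By Lemma~\ref{lem:HM}(b), the group induced by $H_{I,x}$ on $B(x,2)$ has order $168\cdot360^7\cdot16$ in the first case and $168\cdot360^7\cdot128$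 in the second. The general argument makes the same comparison at the first level where $I$ and $J$ differ.

\begin{proposition}\label{prop:conj}
Let $I\neq J$ and let $\beta\in\operatorname{Aut}(T)$ satisfy $\beta H_I\beta^{-1}=H_J$. Then $\beta$ exchanges $V_0$ and $V_1$, and $F_0\cong F_1$ as permutation groups.
\end{proposition}

\begin{proof}
Suppose that $\beta$ preserves types. Let $j$ be the least element of the symmetric difference of $I$ and $J$; replacing $\beta$ by $\beta^{-1}$ if necessary, assume $j\in I\setminus J$. Fix $x\in V_0$, and let $E_I,E_J\leq\operatorname{Sym}(B(x,2j+2))$ be the groups induced by $H_{I,x}$ and $H_{J,x}$. By Lemma~\ref{lem:HM}(b), $E_I$ consists of the restrictions of those $g\in G_x$ for which the restriction of $c(g)$ lies in $M_I|_{2j+1}$, and the same holds for $J$. By Lemma~\ref{lem:visible}(b), $E_I\subseteq E_J$, and there is $f\in M_J$ whose restriction is not in $M_I|_{2j+1}$. An element $g\in G_x$ with $c(g)=f$, given by Lemma~\ref{lem:realize}, restricts to an element of $E_J\setminus E_I$. So $|E_I|<|E_J|$. On the other hand, conjugation by $\beta$ identifies $E_I$ with the group induced by $H_{J,\beta x}$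 on $B(\beta x,2j+2)$. Since $\beta x\in V_0$ and $H_J$ is transitive on $V_0$, this group has order $|E_J|$, a contradiction.

So $\beta$ exchanges the types. Let $x\in V_0$ and $y=\beta x\in V_1$. Conjugation by $\beta$ identifies the permutation group induced by $H_{I,x}$ on $S(x)$ with the one induced by $H_{J,y}$ on $S(y)$. The first lies between $N_0$ and $F_0$, so it is $F_0$. The second lies between $N_1$ and $F_1$. Building an array outward from $y$ with $f_0(y)=1$ gives $f\in M_J$ with $f(y)=1$, and Lemma~\ref{lem:realize} gives $g\in H_{J,y}$ with $c(g)=f$, so $\sigma(g,y)\notin N_1$. As $[F_1:N_1]=p$ is prime, the second group is $F_1$.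
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By Lemma~\ref{lem:HM}(a) and Proposition~\ref{prop:simple}, each $H_I$ is a topologically simple closed subgroup of $\operatorname{Aut}(T)$ that is $2$-transitive on $\partial T$.

\emph{Isomorphism classes.} Let $H_I\cong H_J$ and $H_I\cong H_{J'}$ with $J\neq I\neq J'$. By Lemma~\ref{lem:rigid} and Proposition~\ref{prop:conj}, these isomorphisms are conjugations by type-exchanging automorphisms $\beta,\beta'$. Then $\beta'\beta^{-1}$ preserves types and conjugates $H_J$ to $H_{J'}$, so $J=J'$ by Proposition~\ref{prop:conj}. Each isomorphism class therefore contains $H_I$ for at most two sets $I$, and for at most one if $F_0\not\cong F_1$. This gives $|\mathcal{S}_T|\geq2^{\aleph_0}$. Conversely, a closed subset of the second countable space $\operatorname{Aut}(T)$ is determined by the basic open sets that it meets, so $|\mathcal{S}_T|\leq|\operatorname{Sub}(\operatorname{Aut}(T))|\leq2^{\aleph_0}$.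

\emph{Continuity.} Fix $x\in V_0$. If $I$ and $J$ agree on $[0,j]$, then by Lemmas~\ref{lem:visible}(a) and~\ref{lem:HM}(b) every element of $H_I$ agrees on $B(x,2j+2)$ with an element of $H_J$, and vice versa. Let $I_k\to I$, so that, for large $k$, $I_k$ and $I$ agree on $[0,j_k]$ with $j_k\to\infty$. For $h\in H_I$ choose $h_k\in H_{I_k}$ equal to $h$ on $B(x,2j_k+2)$; then $h_k\to h$, which is (C1). If $h_k\in H_{I_k}$ and $h_k\to h$ along a subsequence, choose $h_k'\in H_I$ equal to $h_k$ on $B(x,2j_k+2)$. Then $h_k'\to h$ along the subsequence, and $h\in H_I$ because $H_I$ is closed, which is (C2). Both spaces are metrizable, so $I\mapsto H_I$ is continuous.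

Composing with the quotient map gives a continuous map $2^{\mathbb{N}}\to\mathcal{S}_T$, which is injective if $F_0\not\cong F_1$. A continuous injection from a compact space into a Hausdorff space is a homeomorphism onto its image, and $\mathcal{S}_T$ is Hausdorff by (K1).
\end{proof}

For Theorem~\ref{thm:projective} we need subspaces $C$ as in (b). The code of Example~\ref{ex:fano} generalizes to the span of the hyperplanes of a projective space in the defining characteristic.

\begin{proof}[Proof of Theorem~\ref{thm:projective}]
Let $\Omega_0$ be the set of the $d_0$ points of the projective space $\mathrm{PG}(n-1,q)$, and let $F_0=\mathrm{PGL}_n(q)$. It is $2$-transitive, because two distinct points are represented by two linearly independent vectors.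

\emph{Condition (b).} Let $C$ be the $\mathbb{F}_p$-span of the characteristic vectors $\chi_P$ of the hyperplanes $P$; it is $F_0$-invariant. Since $n\geq3$, for hyperplanes $P\neq P'$ we have
\[
|P|=1+q+\dots+q^{n-2}\equiv1,\qquad|P\cap P'|=1+q+\dots+q^{n-3}\equiv1\pmod p.
\]
So $\Sigma\chi_P=1$ and $C\not\subseteq\mathrm{Aug}$. Moreover $\langle\chi_P,\chi_Q\rangle=|P\cap Q|=1$ in $\mathbb{F}_p$ for all hyperplanes $P,Q$, equal or not, where $\langle\cdot,\cdot\rangle$ is the standard bilinear form. Let $P\neq P'$ and $b=\chi_P-\chi_{P'}$. Then $b\in C_0$. The vector $b$ equals $1$ on $P\setminus P'\neq\emptyset$ and $0$ on $P\cap P'\neq\emptyset$, so $b\notin\mathbb{F}_p\mathbf{1}$. Finally $\langle b,\chi_Q\rangle=1-1=0$ for all $Q$, so the nonzero vector $b$ is orthogonal to $C$, and $C\neq\mathbb{F}_p^{\Omega_0}$ because the form is nondegenerate.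

\emph{Condition (a).} If $p=2$ and $d_1\geq4$, take $F_1=\operatorname{Sym}(d_1)$ and $N_1=\operatorname{Alt}(d_1)$, which is $2$-transitive for $d_1\geq4$. If $d_1=r^p$, let $\Omega_1=\mathbb{F}_{r^p}$ and let $F_1$ be the group of maps $z\mapsto a\theta(z)+b$ with $a\neq0$ and $\theta\in\operatorname{Gal}(\mathbb{F}_{r^p}/\mathbb{F}_r)$. Sending such a map to $\theta$ is a homomorphism onto a group of order $p$. Its kernel $N_1=\mathrm{AGL}_1(r^p)$, the group of maps $z\mapsto az+b$, is $2$-transitive.

\emph{$F_0\not\cong F_1$ as permutation groups.} The group $F_0$ preserves collinearity, and $\Omega_0$ contains both collinear and non-collinear triples of distinct points, so $F_0$ is not the full symmetric group. In the second case $F_1$ is solvable: the translations, $N_1$ and $F_1$ form a normal series with abelian quotients. But $F_0$ is not solvable: the elementary matrices satisfy $E_{ik}(a)=[E_{ij}(a),E_{jk}(1)]$ for distinct $i,j,k$, so for $n\geq3$ they generate a perfect group, whose image in $\mathrm{PGL}_n(q)$ is nontrivial.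

Theorem~\ref{thm:general} now gives $|\mathcal{S}_T|=2^{\aleph_0}$ and a subspace $K\subseteq\mathcal{S}_T$ homeomorphic to the Cantor set. No point of $K$ is isolated in $K$, so $K\subseteq Y$ implies $K\subseteq Y'$ for every subspace $Y$ of $\mathcal{S}_T$. By transfinite induction every iterated derivative of $\mathcal{S}_T$ contains $K$, and is therefore uncountable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR}
Pierre-Emmanuel Caprace and Nicolas Radu,
\emph{Chabauty limits of simple groups acting on trees},
arXiv:1608.00461 (2016).

\bibitem{Tits}
Tits,
\emph{Sur le groupe des automorphismes d'un arbre},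
1970.

\end{thebibliography}
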